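# Maps of suspensions that are isomorphisms on $\pi_1$ and homology, and the finite complexes they cannot kill

Throughout, $\Sigma$ is the reduced suspension, spaces have the homotopy type of CW-complexes, and base points of CW-complexes are vertices. We write $\simeq *$ for "null-homotopic". A map is *an isomorphism in $\pi_1$ and homology* if it induces isomorphisms on fundamental groups and on all homology groups.

## 1. Does such a map have a kernel? Tests on $S^1\vee S^n$

It is well known that a map which is an isomorphism in $\pi_1$ and homology need not be a homotopy equivalence. The paper of Kouyemon Iriye and Daisuke Kishimoto, "Fat wedge filtrations and decomposition of polyhedral products" (arXiv:1412.4866, 2014), is the source of the following conjecture: between suspensions of finite complexes, such a map at least kills nothing that comes from a finite complex.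

**Conjecture.** Let $A,X,Y$ be finite CW-complexes. Suppose a map $f\colon\Sigma X\to\Sigma Y$ is an isomorphism in $\pi_1$ and homology. If a map $g\colon A\to\Sigma X$ satisfies $f\circ g\simeq *$, then $g\simeq *$.

A natural first guess is that this is false. The map $f$ is not an equivalence, so it differs from one somewhere, and some finite complex $A$ should be able to exploit the difference. Let us test this guess.

**No circles.** If $X$ and $Y$ are connected, then $\Sigma X$ and $\Sigma Y$ are simply connected, and $f$ is an equivalence by Whitehead's theorem. Nothing is killed. So we need $X$ disconnected.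

**One circle and one sphere.** Let $n\ge 2$ and $W=S^1\vee S^n=\Sigma(S^0\vee S^{n-1})$. Its universal cover $\widetilde W$ is a line with a copy of $S^n$ attached at each integer, so $\widetilde W\simeq\bigvee_{\mathbb Z}S^n$. With $\pi_1(W)=\langle t\rangle$ we get
$$\pi_n(W)=H_n(\widetilde W)=\mathbb Z[t^{\pm1}].$$
For $u\in\mathbb Z[t^{\pm1}]$ with $u(1)=\pm1$ let $f_u\colon W\to W$ be the identity on $S^1$ and a representative of $u\in\pi_n(W)$ on $S^n$. It is the identity on $\pi_1$, it is multiplication by $u(1)=\pm1$ on $H_n$, and it is multiplication by $u$ on $\pi_n(W)$, because the induced map is $\mathbb Z[t^{\pm1}]$-linear. So $f_u$ is an isomorphism in $\pi_1$ and homology. For $u=2-t$ the cokernel on $\pi_n$ is $\mathbb Z[t^{\pm1}]/(2-t)\cong\mathbb Z[1/2]$, so $f_{2-t}$ is not an equivalence.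

Take $A=S^n$. Since $\mathbb Z[t^{\pm1}]$ is a domain and $u\ne0$, multiplication by $u$ is injective. The map has a large cokernel, but no kernel.

**A Moore space.** Let $A=S^{n-1}\cup_k e^n$ with $k\ge2$. Any $g\colon A\to W$ is trivial on $\pi_1$: this is clear for $n\geq 3$, and for $n=2$ the group $\pi_1(A)=\mathbb Z/k$ has only the trivial homomorphism to $\mathbb Z$. So $g$ lifts to $\widetilde W$. Recall Hopf's theorem: if $\dim A\le n$ and $Z$ is $(n-1)$-connected, then $[A,Z]_*\cong H^n(A;\pi_n(Z))$, naturally. Hence the lifts are classified by $H^n(A;\mathbb Z[t^{\pm1}])=(\mathbb Z/k)[t^{\pm1}]$, and $f_u$ acts by multiplication by $u$. For a prime $k=p$ this is injective, since $\mathbb F_p[t^{\pm1}]$ is a domain and $u\not\equiv 0$ mod $p$ because $u(1)=\pm1$. For composite $k=pm$, compare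
$$0\to(\mathbb Z/m)[t^{\pm1}]\to(\mathbb Z/pm)[t^{\pm1}]\to(\mathbb Z/p)[t^{\pm1}]\to0$$
with itself under multiplication by $u$. Injectivity on the two ends gives injectivity in the middle. Again nothing is killed, and this time the condition on $u(1)$ was used *one prime at a time*.

**A cyclic group in place of $\mathbb Z$.** Suppose we leave suspensions and replace $S^1$ by $B=K(\mathbb Z/6,1)$. The universal cover of $B\vee S^n$ is homotopy equivalent to $\bigvee_{6}S^n$, so $\pi_n(B\vee S^n)=\mathbb Z[\mathbb Z/6]=\mathbb Z[t]/(t^6-1)$. Let
$$u=t^2-t+1,\qquad v=\frac{t^6-1}{u}=t^4+t^3-t-1 .$$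
Then $u(1)=1$. Let $f$ be the identity on $B$ and $u$ on $S^n$; it is an isomorphism in $\pi_1$ and homology. But $uv=t^6-1=0$ in the group ring while $v\ne0$, so $f_*$ kills a nonzero element of $\pi_n$. Here the first guess is right.

So everything depends on the fundamental group. For suspensions that group is free, and for free groups the guess is wrong: the conjecture is true.

## 2. The theorems

**Definition.** Let $p$ be a prime. A group $G$ is *residually finite-$p$* if each $1\neq x\in G$ has nontrivial image in some quotient of $G$ that is a finite $p$-group.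

For example, $\mathbb Z$ is residually finite-$p$ for every $p$, by the quotients $\mathbb Z/p^k$. The group $\mathbb Z/6$ is residually finite-$p$ for no $p$: a quotient that is a $2$-group kills the elements of order $3$, a quotient that is a $3$-group kills the element of order $2$, and for $p\ge5$ the only $p$-group quotient is trivial.

If $G$ is residually finite-$p$ and $S\subset G$ is finite, then *some finite $p$-group quotient of $G$ is injective on $S$*. Indeed, for each pair $s\ne s'$ in $S$ choose a quotient in which $s^{-1}s'$ survives, map $G$ to the finite product of these $p$-groups, and take the image.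

**Theorem A.** Let $A,X,Y$ be finite CW-complexes and let $f\colon\Sigma X\to\Sigma Y$ be an isomorphism in $\pi_1$ and homology.

1. If $g\colon A\to\Sigma X$ and $fg\simeq *$, then $g\simeq *$.
2. If $A$ is connected and $g_1,g_2\colon A\to\Sigma X$ are trivial on $\pi_1$, then $fg_1\simeq fg_2$ implies $g_1\simeq g_2$ (for pointed or for free homotopy). In particular $f_*\colon\pi_n(\Sigma X)\to\pi_n(\Sigma Y)$ is injective for all $n$.

Part 1 is the conjecture. In the pointed version of part 2 the maps $f,g_1,g_2$ are of course pointed.

**Theorem B.** Let $B$ be a connected aspherical CW-complex such that $G=\pi_1(B)$ is residually finite-$p$ for every prime $p$. Let $K,L$ be simply connected CW-complexes with finitely generated homology in each degree. Let $f\colon B\vee K\to B\vee L$ be an integral homology isomorphism with $f|_B$ the inclusion. If $A$ is a finite connected pointed CW-complex and $g_1,g_2\colon A\to B\vee K$ are pointed maps, trivial on $\pi_1$, with $fg_1\simeq fg_2$ (pointed), then $g_1\simeq g_2$ (pointed).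

**Sharpness.** The finiteness of $A$ cannot be dropped. In A(2) the condition "trivial on $\pi_1$" cannot be dropped. In Theorem B some residual hypothesis on $G$ is needed: the statement fails for $G=\mathbb Z/6$. The last claim is the computation with $uv=0$ above, with $A=S^n$ (and $n\ge2$, so the maps are trivial on $\pi_1$). The other two are proved in Section 8.

## 3. Where climbing the cells of $A$ gets stuck

A sensible plan is this. First show that $f_*$ is injective on all homotopy groups. Then build $A$ cell by cell and use the injectivity to lift null-homotopies.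

Look at the last cell. Let $A=A'\cup e^n$ and suppose $g|_{A'}\simeq *$. Then up to homotopy $g$ factors through the pinch map $A\to A/A'=S^n$ and an element $\alpha$ of $\pi_n(\Sigma X)$. But $\alpha$ need not be zero for $g$ to be null. It only needs to lie in the set of ambiguities $\Gamma_X$, the image of $\pi_1(\mathrm{map}_*(A',\Sigma X))$ under restriction along the attaching map. What we know is $f_*\alpha\in\Gamma_Y$, and what we want is $\alpha\in\Gamma_X$. Injectivity of $f_*$ on $\pi_n$ does not address this, because an ambiguity in $\Sigma Y$ need not come from one in $\Sigma X$.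

The Moore space shows the point cleanly. For $A=S^{n-1}\cup_ke^n$ and $W$, the ambiguities are $k\mathbb Z[t^{\pm1}]$, and we need
$$u\alpha\in k\,\mathbb Z[t^{\pm1}]\ \Longrightarrow\ \alpha\in k\,\mathbb Z[t^{\pm1}].$$
This concerns the torsion of the *cokernel* of $u$. The map that is the identity on $S^1$ and $u=2$ on $S^n$ is injective on $\pi_n(W)$; it fails the test for $k=2$, $\alpha=1$. (It is not a homology isomorphism, of course.) Moreover, no argument from injectivity on homotopy groups alone can work: Theorem A(2) will give injectivity of $f_{2-t}$ on every $\pi_k$, yet Section 8 exhibits an infinite $n$-dimensional complex $A$ with an essential map to $W$ killed by $f_{2-t}$.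

What worked in Section 1 was reduction modulo each prime. So here is the plan. Fix $p$. Replace the infinite group $G$ by a finite $p$-group quotient $P$. Over $\mathbb F_p[P]$ a map that is invertible after augmentation is invertible, so at the level of $P$ the map $f$ becomes a genuine $p$-local *equivalence*, and cokernels disappear. Since $A$ is compact, its image in the universal cover involves only finitely many translates of $K$, and a large enough $P$ keeps these apart. Finally, agreement at all primes separately must be assembled into an honest homotopy, and this is where finiteness of $A$ is used a second time.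

## 4. Finite $p$-group quotients turn $f$ into a $p$-local equivalence

For a finite group $P$, let $I\subset\mathbb F_p[P]$ be the augmentation ideal, the kernel of $\varepsilon\colon\mathbb F_p[P]\to\mathbb F_p$, $h\mapsto1$. It is spanned by the elements $h-1$. Example: for $P=\mathbb Z/p$ with generator $t$ and $s=t-1$, we have $\mathbb F_p[P]=\mathbb F_p[s]/(s^p)$ and $I=(s)$, so $I^p=0$.

**Lemma 1.** If $P$ is a finite $p$-group, then $I$ is nilpotent.

*Proof.* Let $M\ne0$ be a finite $\mathbb F_p[P]$-module. The group $P$ acts on the finite set $M^*=\mathrm{Hom}(M,\mathbb F_p)$, whose order is a positive power of $p$. All orbits have $p$-power size, so the number of fixed points is divisible by $p$; as $0$ is fixed, there is a fixed $\ell\neq0$. Then $\ell((h-1)m)=0$ for all $h,m$, so $\ell$ vanishes on $IM$, and $IM\ne M$. Apply this to $M=I^j$: as long as $I^j\ne0$, $I^{j+1}$ is strictly smaller. So $I^j=0$ for some $j$. $\square$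

**Step 1: the universal cover and its collapse.** *This sets up a $G$-equivariant model of $f$ that only sees copies of $K$ and $L$.* Take the situation of Theorem B. Since $K$ is simply connected, $\pi_1(B)\to\pi_1(B\vee K)$ is an isomorphism, and both groups are $G$. Let $E(K)\to B\vee K$ be the universal cover with base point $\tilde b$. The preimage of $B$ is connected and simply connected because $\pi_1(B)\to\pi_1(B\vee K)$ is onto and injective; so it is the universal cover $T$ of $B$. The preimage of $K$ consists of disjoint copies of $K$, one for each point $h\tilde b$, $h\in G$, of the fiber over the base point. Thus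
$$E(K)=T\cup\bigcup_{h\in G}K_h,\qquad K_h=hK_1,\quad K_h\cap T=\{h\tilde b\}.$$
Each $K_h$ is identified with $K$ by the covering projection. The same holds for $E(L)$, with the same $T$; we identify both deck groups with $G$ through their action on $T$.

As $B$ is aspherical, $T$ is a contractible subcomplex. So the collapse
$$c\colon E(K)\to E(K)/T=\bigvee_{h\in G}K_h=:\bigvee_GK$$
is a homotopy equivalence, and likewise for $L$.

Let $\tilde f\colon E(K)\to E(L)$ be the pointed lift of $f$. On $T$ it is a lift of the inclusion $B\subset B\vee L$ that fixes $\tilde b$, so $\tilde f|_T$ is the inclusion. It is $G$-equivariant: for $h\in G$ the map $h^{-1}\tilde fh$ is again a lift of $f$, and at $\tilde b$ it takes the value $h^{-1}\tilde f(h\tilde b)=h^{-1}h\tilde b=\tilde b$, because $h\tilde b\in T$. By uniqueness of lifts $h^{-1}\tilde fh=\tilde f$. Collapsing $T$ gives a $G$-equivariant pointed map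
$$\bar f\colon\bigvee_GK\to\bigvee_GL\qquad\text{with}\qquad \bar f\,c=c\,\tilde f.\tag{1}$$

**Step 2: passing to a quotient group.** *This produces the finite version of $\bar f$.* Let $\pi\colon G\to P$ be a surjection onto a finite group, with kernel $N$. Put $K_P=\bigvee_{h\in P}K_h$ and let $\pi_\#\colon\bigvee_GK\to K_P$ send the $g$-th summand identically to the $\pi(g)$-th; the same for $L$. Then $\pi_\#\nu=\pi_\#$ for every $\nu\in N$. Define $\bar f_P\colon K_P\to L_P$ on $K_h$ as $\pi_\#\bar f|_{K_g}$ for any $g$ with $\pi(g)=h$. Another choice is $\nu g$ with $\nu\in N$, and equivariance gives $\pi_\#\bar f\nu=\pi_\#\nu\bar f=\pi_\#\bar f$, so the definition does not depend on the choice. By construction $\bar f_P$ is $P$-equivariant and $\bar f_P\pi_\#=\pi_\#\bar f$. With $q:=\pi_\#c$ we get from (1)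
$$\bar f_P\,q=q\,\tilde f.\tag{2}$$
(Geometrically, if $B_P\to B$ is the regular cover belonging to $N$, then the cover $E_P(K)$ of $B\vee K$ belonging to $N$ is $B_P$ with a copy of $K$ at each point over the base point; $K_P=E_P(K)/B_P$, and $q$ is the covering projection $E(K)\to E_P(K)$ followed by this collapse.)

For $P=1$ the map $\bar f_1\colon K\to L$ is the map $(B\vee K)/B\to(B\vee L)/B$ induced by $f$. By the five lemma for the pairs $(B\vee K,B)\to(B\vee L,B)$, $\bar f_1$ is an integral homology isomorphism. And $\bar f_P$ covers $\bar f_1$: the fold maps $K_P\to K$, $L_P\to L$ satisfy $\mathrm{fold}\circ\bar f_P=\bar f_1\circ\mathrm{fold}$.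

**Localization.** Let $\mathbb Z_{(p)}\subset\mathbb Q$ be the ring of fractions with denominator prime to $p$. For a simply connected space $Z$ there is a $p$-localization $e_p\colon Z\to Z_{(p)}$, again simply connected. We use the standard facts (Sullivan; Hilton–Mislin–Roitberg, *Localization of nilpotent groups and spaces*):

1. $e_p$ induces the canonical map $\pi_k(Z)\to\pi_k(Z)\otimes\mathbb Z_{(p)}$ on homotopy groups.
2. Localization is functorial up to homotopy: for $k\colon Z\to Z'$ there is $k_{(p)}$ with $k_{(p)}e_p\simeq e_pk$.
3. If a map of simply connected spaces is an isomorphism on $H_*(-;\mathbb Z_{(p)})$, its $p$-localization is a homotopy equivalence.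

Example: $K(\mathbb Z,2)\to K(\mathbb Z_{(p)},2)$ is a $p$-localization. For an abelian group $M$ we shall use two elementary facts about $M\to M\otimes\mathbb Z_{(p)}$: the kernel consists of the elements killed by some integer prime to $p$, and every element of the target has a multiple by an integer prime to $p$ that lies in the image. Also recall that for a connected CW-complex $A$ and simply connected $Z$, pointed and free homotopy of pointed maps $A\to Z$ are the same.

**Lemma 2.** If $P$ is a finite $p$-group, then $(\bar f_P)_{(p)}\colon(K_P)_{(p)}\to(L_P)_{(p)}$ is a homotopy equivalence.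

*Proof.* Fix a degree $d$; let $V=\tilde H_d(K;\mathbb F_p)$ and $V'=\tilde H_d(L;\mathbb F_p)$. Then $\tilde H_d(K_P;\mathbb F_p)=\mathbb F_p[P]\otimes V$, where $h\otimes v$ is the class $v$ placed in $K_h$, and $P$ acts by left multiplication. So $\bar f_P$ induces an $\mathbb F_p[P]$-linear map
$$\phi\colon\mathbb F_p[P]\otimes V\to\mathbb F_p[P]\otimes V'.$$
The fold maps induce $\varepsilon\otimes\mathrm{id}$, with kernel $I\otimes V$ and $I\otimes V'$. Since $\bar f_P$ covers $\bar f_1$, we get $\phi(1\otimes v)\in1\otimes\bar\phi(v)+I\otimes V'$, where $\bar\phi=\bar f_{1*}\colon V\to V'$ is an isomorphism. For $a\in I^j$, linearity gives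
$$\phi(a\otimes v)=a\,\phi(1\otimes v)\in a\otimes\bar\phi(v)+I^{j+1}\otimes V'.$$
So $\phi$ respects the filtrations $I^j\otimes V$ and $I^j\otimes V'$ and induces $\mathrm{id}\otimes\bar\phi$, an isomorphism, on each $(I^j/I^{j+1})\otimes V$. By Lemma 1 the filtrations are finite, so the five lemma, applied step by step, shows that $\phi$ is an isomorphism.

Let $C$ be the mapping cone of $\bar f_P$. We have shown $\tilde H_*(C;\mathbb F_p)=0$. Since $P$ is finite and $K,L$ have finitely generated homology in each degree, so has $C$. By universal coefficients $\tilde H_d(C;\mathbb Z)\otimes\mathbb F_p$ embeds in $\tilde H_d(C;\mathbb F_p)=0$. So $\tilde H_d(C;\mathbb Z)$ is finitely generated and $p$-divisible, hence finite of order prime to $p$. Therefore $\tilde H_*(C;\mathbb Z_{(p)})=0$ and $\bar f_P$ is an isomorphism on $H_*(-;\mathbb Z_{(p)})$. As $K_P$ and $L_P$ are simply connected, fact 3 applies. $\square$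

**Example.** For $W$, $u=2-t$ and $P=\mathbb Z/m$, the map $\bar f_P$ on $H_n(K_P;\mathbb Z)=\mathbb Z[\mathbb Z/m]$ is multiplication by $2-t$, whose determinant is
$$\prod_{\omega^m=1}(2-\omega)=2^m-1 .$$
For $m=p^k$ this is $\equiv1$ mod $p$, as Lemma 2 predicts. It is not $\pm1$ when $m\geq 2$, so $\bar f_P$ is only a local equivalence. For $m=6$ it is $63$, divisible by $3$: for the prime $3$ we really need a $3$-group.

## 5. Gluing the primes: maps from a finite complex are detected by $p$-localizations

This is a known theorem of Hilton–Mislin–Roitberg (loc. cit., Ch. II). We prove what we need. For a finite pointed complex $A$ write $M(A,Z)=\mathrm{map}_*(A,Z)$.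

**Lemma 3.** Let $A$ be a finite connected pointed CW-complex and $Z$ a simply connected space.

* (S) For every prime $p$, every $g\in M(A,Z)$ and every $\xi\in\pi_1(M(A,Z_{(p)}),e_pg)$ there is $m$ prime to $p$ such that $\xi^m$ lies in the image of $\pi_1(M(A,Z),g)$.
* (D) If $g_1,g_2\in M(A,Z)$ satisfy $e_pg_1\simeq e_pg_2$ for all primes $p$, then $g_1\simeq g_2$.

Statement (D) is what we want. The statement (S) is exactly the control over the ambiguities $\Gamma$ of Section 3 that makes the induction over cells run.

**Step 1: two facts on homotopy fibers.** *They express components and loops of a homotopy fiber in terms of the base.* Let $k\colon X\to Y$ be a map and $y_0\in Y$ (in this section $X,Y$ are arbitrary spaces). Let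
$$E=\{(x,\lambda):\ x\in X,\ \lambda\text{ a Moore path in }Y\text{ from }k(x)\text{ to }y_0\},$$
where a Moore path may have any length $\ge0$, so that concatenation is strictly associative and unital. The projection $E\to X$ has the homotopy lifting property: a homotopy $H_s$ in $X$ with initial lift $(H_0,\lambda)$ is lifted by $(H_s,\ \overline{k(H|_{[0,s]})}\cdot\lambda)$.

(i) *$(x,\lambda)$ and $(x,\mu)$ lie in the same path component of $E$ if and only if $[\lambda\bar\mu]\in k_*\pi_1(X,x)\subset\pi_1(Y,k(x))$.* Given a path $(\sigma(s),\lambda_s)$ in $E$ from $(x,\lambda)$ to $(x,\mu)$, $\sigma$ is a loop at $x$. The paths $k(\sigma|_{[0,s]})\cdot\lambda_s$ run from $k(x)$ to $y_0$ and form a homotopy rel endpoints from $\lambda$ to $k(\sigma)\cdot\mu$; so $[\lambda\bar\mu]=k_*[\sigma]$. Conversely, if $\lambda\simeq k(\sigma)\cdot\mu$ rel endpoints, move from $(x,\lambda)$ to $(x,k(\sigma)\mu)$ keeping $x$ fixed, and then along $s\mapsto(\sigma(s),k(\sigma|_{[s,1]})\cdot\mu)$ to $(x,\mu)$.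

(ii) *For $(x,\lambda)\in E$ the sequence*
$$\pi_2(Y,y_0)\to\pi_1(E,(x,\lambda))\to\pi_1(X,x)\xrightarrow{k_*}\pi_1(Y,k(x))$$
*is exact, and the image of $\pi_2(Y,y_0)$ is central.* The fiber of $E\to X$ over $x$ is the space of paths from $k(x)$ to $y_0$, which is homotopy equivalent to the Moore loop space $\Omega Y$ at $y_0$ by $\tau\mapsto\lambda\tau$; so exactness at $\pi_1(E)$ is that of the fibration, with $\pi_1(\Omega Y)=\pi_2(Y,y_0)$. Exactness at $\pi_1(X,x)$ is the argument for (i) with $\mu=\lambda$: a loop $\sigma$ lifts, up to homotopy, to a loop at $(x,\lambda)$ if and only if $\lambda\simeq k(\sigma)\lambda$, that is, $k_*[\sigma]=1$. For centrality, consider the action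
$$\Omega Y\times E\to E,\qquad(\tau,(x,\lambda))\mapsto(x,\lambda\tau).$$
It induces a homomorphism $\pi_1(\Omega Y)\times\pi_1(E)\to\pi_1(E)$ which is the identity on the second factor and the map from $\pi_2(Y,y_0)$ on the first. Elements $(a,1)$ and $(1,b)$ commute, hence so do their images.

**Step 2: one cell as a homotopy fiber.** *This puts $M(A,Z)$ into the form of Step 1.* Up to pointed homotopy equivalence $A$ is obtained from a point by finitely many steps $A=A'\cup_\varphi CS^{n-1}$ with $n\ge1$, $A'$ connected, $CS^{n-1}$ the reduced cone and $\varphi\colon S^{n-1}\to A'$ pointed. Indeed, collapse a maximal tree, so that the $1$-skeleton is a wedge of circles (for $n=1$ the map $\varphi\colon S^0\to A'$ is constant), and attach the remaining cells in order of dimension; the attaching maps go to connected complexes, so they are freely homotopic to pointed maps.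

A pointed map $A\to Z$ is a pointed map $x\colon A'\to Z$ together with a path in $M(S^{n-1},Z)$ from $x\varphi$ to the constant map $y_0$. So, up to reparametrizing paths, $E=M(A,Z)$ is the homotopy fiber over $y_0$ of
$$k=\varphi^*\colon\ X=M(A',Z)\to Y=M(S^{n-1},Z),$$
naturally in $Z$. For $y$ in the component of $y_0$ and $j\ge1$,
$$\pi_j(Y,y)\cong\pi_{j+n-1}(Z),\tag{3}$$
naturally in $Z$ once a path from $y$ to $y_0$ is chosen. These groups are abelian: for $j+n-1\ge2$ clearly, and for $n=j=1$ because $\pi_1(Z)=0$. If $E$ has a point over $x$, then $k(x)$ is in the component of $y_0$. Let $E^p,X^p,Y^p$ be the analogues for $Z_{(p)}$, and write $e$ for $e_p$ and the maps it induces. By (3) and fact 1, $e_*\colon\pi_j(Y,y)\to\pi_j(Y^p,ey)$ is the canonical map $\pi_{j+n-1}(Z)\to\pi_{j+n-1}(Z)\otimes\mathbb Z_{(p)}$.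

We induct on the number of steps. For $A$ a point there is nothing to prove. Assume (S) and (D) for $A'$.

**Step 3: proof of (S).** *We lift a power of $\xi$ first in the base and then correct it in the fiber.* Let $g=(x,\lambda)$, $\xi\in\pi_1(E^p,eg)$, and let $\xi'\in\pi_1(X^p,ex)$ be its image, so $k_*\xi'=1$. By (S) for $A'$, there are $m$ prime to $p$ and $\eta'\in\pi_1(X,x)$ with $\xi'^m=e_*\eta'$. Then
$$e_*(k_*\eta')=k_*(e_*\eta')=k_*(\xi'^m)=1\quad\text{in }\pi_1(Y^p,k(ex))\cong\pi_n(Z)\otimes\mathbb Z_{(p)},$$
so $(k_*\eta')^{m'}=1$ for some $m'$ prime to $p$. By exactness in (ii), $\eta'^{m'}$ lifts to some $\eta\in\pi_1(E,g)$. Now $\xi^{mm'}$ and $e_*\eta$ have the same image $\xi'^{mm'}=e_*\eta'^{m'}$ in $\pi_1(X^p,ex)$. So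
$$\xi^{mm'}=\zeta\cdot e_*\eta$$
with $\zeta$ in the image of $\pi_2(Y^p,y_0)=\pi_{n+1}(Z)\otimes\mathbb Z_{(p)}$. For some $m''$ prime to $p$ we have $\zeta^{m''}=e_*\zeta'$ with $\zeta'$ in the image of $\pi_2(Y,y_0)=\pi_{n+1}(Z)$ in $\pi_1(E,g)$. Since $\zeta$ is central,
$$\xi^{mm'm''}=\zeta^{m''}(e_*\eta)^{m''}=e_*(\zeta'\eta^{m''}),$$
and $mm'm''$ is prime to $p$.

**Step 4: proof of (D).** *The obstruction to $g_1\simeq g_2$ is shown to vanish because the integers that annihilate it form an ideal contained in no $p\mathbb Z$.* The restrictions $g_1|_{A'},g_2|_{A'}$ become homotopic after each $p$-localization, so $g_1|_{A'}\simeq g_2|_{A'}$ by (D) for $A'$. Lifting a path in $X$ between them to $E$, we may move $g_1$ within its component and assume $g_1=(x,\lambda)$ and $g_2=(x,\mu)$. Put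
$$\alpha=[\lambda\bar\mu]\in\Pi:=\pi_1(Y,k(x))\cong\pi_n(Z),\qquad\Gamma=k_*\pi_1(X,x)\le\Pi .$$
By (i), $g_1\simeq g_2$ if and only if $\alpha\in\Gamma$.

Fix $p$. As $eg_1\simeq eg_2$, (i) for $Z_{(p)}$ gives $e_*\alpha=k_*\xi$ with $\xi\in\pi_1(X^p,ex)$. By (S) for $A'$, $\xi^m=e_*\eta$ for some $m$ prime to $p$ and $\eta\in\pi_1(X,x)$. Hence $e_*(\alpha^m)=k_*e_*\eta=e_*(k_*\eta)$. The group $\Pi$ is abelian and the kernel of $\Pi\to\Pi\otimes\mathbb Z_{(p)}$ is torsion prime to $p$, so for some $m'$ prime to $p$
$$\alpha^{mm'}=(k_*\eta)^{m'}\in\Gamma .$$
The set $\{N\in\mathbb Z:\alpha^N\in\Gamma\}$ is an ideal of $\mathbb Z$. For each prime $p$ it contains an integer prime to $p$, so it lies in no $p\mathbb Z$, and it equals $\mathbb Z$. Thus $\alpha\in\Gamma$. $\square$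

## 6. Proof of Theorem B: compactness separates the translates of $K$

**Step 1: lift to the universal cover.** *This removes $\pi_1$ from the problem.* Since $g_1,g_2$ are trivial on $\pi_1$ and $A$ is connected, they have pointed lifts $\tilde g_1,\tilde g_2\colon A\to E(K)$. Lift the pointed homotopy $fg_1\simeq fg_2$ to $E(L)$, starting at $\tilde f\tilde g_1$. The base point does not move, so the end is the pointed lift of $fg_2$, which is $\tilde f\tilde g_2$. Hence $\tilde f\tilde g_1\simeq\tilde f\tilde g_2$, pointed.

**Step 2: finitely many copies of $K$.** *This is where we use that $A$ is compact.* The images of $c\tilde g_1$ and $c\tilde g_2$ in the CW-complex $\bigvee_GK$ are compact, so there is a finite set $S\subset G$ such that $c\tilde g_i$ factors through a map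
$$g_i'\colon A\to\bigvee_SK\qquad(i=1,2).$$

**Step 3: one prime at a time.** *We show $e_pg_1'\simeq e_pg_2'$.* Fix a prime $p$ and choose a finite $p$-group quotient $\pi\colon G\to P$ injective on $S$ (Section 2). Then
$$\iota\colon\bigvee_SK\subset\bigvee_GK\xrightarrow{\ \pi_\#\ }\bigvee_PK=K_P$$
is the inclusion of a wedge summand. Let $\rho\colon K_P\to\bigvee_SK$ collapse the other copies; then $\rho\iota=\mathrm{id}$. Moreover $\iota g_i'=\pi_\#c\tilde g_i=q\tilde g_i$. By (2),
$$\bar f_P\,\iota g_1'=\bar f_P\,q\tilde g_1=q\tilde f\tilde g_1\simeq q\tilde f\tilde g_2=\bar f_P\,\iota g_2'.$$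
Compose with $e_p$ and use $e_p\bar f_P\simeq(\bar f_P)_{(p)}e_p$. Since $(\bar f_P)_{(p)}$ is an equivalence by Lemma 2, it can be canceled: $e_p\iota g_1'\simeq e_p\iota g_2'$. Now apply $\rho_{(p)}$; as $\rho_{(p)}e_p\iota\simeq e_p\rho\iota=e_p$, we get
$$e_pg_1'\simeq e_pg_2'\quad\text{in }\Big(\bigvee_SK\Big)_{(p)} .$$
The group $P$ depended on $p$, but the target $\bigvee_SK$ of the conclusion does not.

**Step 4: all primes together.** *Lemma 3 assembles the local homotopies.* The space $Z=\bigvee_SK$ is simply connected, and $e_pg_1'\simeq e_pg_2'$ for every $p$. By Lemma 3(D), $g_1'\simeq g_2'$. Hence $c\tilde g_1\simeq c\tilde g_2$, and since $c$ is a homotopy equivalence, $\tilde g_1\simeq\tilde g_2$. The spaces $\bigvee_SK$, $\bigvee_GK$, $E(K)$ and the localizations are simply connected, so all these homotopies may be taken pointed. Projecting to $B\vee K$ gives $g_1\simeq g_2$, pointed. $\square$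

## 7. Free groups, the splitting of $\Sigma X$, and the proof of Theorem A

**Lemma 4 (Magnus).** Free groups are residually finite-$p$ for every prime $p$.

*Proof.* A word lies in a free factor of finite rank, onto which the group retracts, so we may assume the rank $r$ is finite. Let $J=(x_1,\dots,x_r)$ in the ring $\mathbb F_p\langle\langle x_1,\dots,x_r\rangle\rangle$ of noncommutative power series. Then $1+J/J^k$ is a group under multiplication, since elements of $J/J^k$ are nilpotent, and its order is that of the finite $\mathbb F_p$-vector space $J/J^k$: it is a finite $p$-group. Send the $i$-th generator to $1+x_i$.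

Consider a reduced word with $s\ge1$ syllables, in which the $j$-th syllable is the $a_j$-th power of the $i_j$-th generator, with $i_j\ne i_{j+1}$ and $a_j=p^{e_j}a_j'\ne0$, $p\nmid a_j'$. In characteristic $p$,
$$(1+x)^{a_j}=(1+x^{p^{e_j}})^{a_j'}=1+a_j'x^{p^{e_j}}+\text{higher powers of }x,$$
also for negative $a_j'$. Look at the coefficient of the monomial $x_{i_1}^{p^{e_1}}\cdots x_{i_s}^{p^{e_s}}$ in the product of these $s$ factors. The monomial has $s$ syllables, and a product in which some factor contributes the term $1$ has fewer than $s$. So each factor contributes a positive power of its variable, and these powers must be the given ones. The coefficient is $\prod a_j'\ne0$ in $\mathbb F_p$. For $k>\sum p^{e_j}$ it is visible modulo $J^k$, so the word survives. $\square$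

For instance, with $p=2$ the commutator of the two generators of a free group of rank two has four syllables with exponents $\pm1$, and the coefficient of $x_1x_2x_1x_2$ in its image is $1$.

**Step 1: splitting off the circles.** *This brings $\Sigma X$ and $\Sigma Y$ into the form $B\vee K$, $B\vee L$.* Let $X_0\ni *,X_1,\dots,X_r$ be the components of $X$. Then $X=X_0\vee(X_1)_+\vee\dots\vee(X_r)_+$. The space $\Sigma(X_i)_+$ is the unreduced suspension of $X_i$ with its two poles identified; up to homotopy this is the unreduced suspension with an arc joining the poles. Sliding one end of the arc to the other pole gives $\Sigma(X_i)_+\simeq S^1\vee\Sigma X_i$. Hence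
$$\Sigma X\simeq B\vee K,\qquad B=\bigvee_rS^1,\quad K=\Sigma(X_0\vee X_1\vee\dots\vee X_r),$$
a pointed equivalence, with $K$ a finite complex, simply connected because it is the suspension of a connected complex. Likewise $\Sigma Y\simeq\big(\bigvee_sS^1\big)\vee L$. The isomorphism on $H_1$ gives $r=s$.

**Step 2: making $f|_B$ the inclusion.** *This is the remaining hypothesis of Theorem B.* A free map $f$ between path-connected CW-complexes is freely homotopic to a pointed one, so we may assume $f\colon B\vee K\to B\vee L$ is pointed (in the pointed version of A(2) it already is). Since $L$ is simply connected, $\pi_1(B\vee L)=\pi_1(B)$; since $B$ is a wedge of circles, pointed maps out of $B$ are determined up to pointed homotopy by their effect on $\pi_1$. So $f|_B$ is pointed-homotopic to $B\xrightarrow{\theta}B\subset B\vee L$ for some pointed $\theta$. As $\pi_1(f)$ and $\pi_1(B)\to\pi_1(B\vee K)$ are isomorphisms, so is $\pi_1(\theta)$. The space $B$ is aspherical, hence $\theta$ is a homotopy equivalence.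

Replace $f$ by $(\theta^{-1}\vee\mathrm{id}_L)f$, with $\theta^{-1}$ a pointed homotopy inverse. We compose with a pointed homotopy equivalence, so neither hypotheses nor conclusions change. Now $f|_B$ is pointed-homotopic to the inclusion. By the homotopy extension property we may change $f$ by a pointed homotopy so that $f|_B$ *is* the inclusion. Then $f$ satisfies the hypotheses of Theorem B: $B$ is aspherical, $G$ is free and so residually finite-$p$ for all $p$ by Lemma 4, and $K,L$ are simply connected finite complexes.

**Step 3: proof of (2).** *We pass from the pointed to the free statement by absorbing a loop.* The pointed case is Theorem B. In the free case, make $g_1,g_2$ pointed by free homotopies; they stay trivial on $\pi_1$. For $\gamma\in\pi_1$ let $\gamma\cdot h$ denote the pointed class obtained from $h$ by dragging the base point along $\gamma$. A free homotopy $fg_1\simeq fg_2$ says that $fg_1$ is pointed-homotopic to $\gamma\cdot(fg_2)$ for some $\gamma\in\pi_1(\Sigma Y)$. As $\pi_1(f)$ is onto, $\gamma=f_*\delta$, and $\gamma\cdot(fg_2)=f(\delta\cdot g_2)$. The map $\delta\cdot g_2$ is freely homotopic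 to $g_2$, so it is trivial on $\pi_1$. By the pointed case $g_1\simeq\delta\cdot g_2$, pointed, hence $g_1\simeq g_2$ freely. For $n\ge2$ injectivity on $\pi_n$ is the pointed case with $A=S^n$, since there $g_1,g_2$ are automatically trivial on $\pi_1$; for $n=1$ it is the hypothesis.

**Step 4: proof of (1).** *We reduce to a connected $A$ and compare $g$ with the constant map.* A pointed map from a connected CW-complex that is freely null-homotopic is pointed null-homotopic, because $\pi_1$ acts trivially on the class of the constant map. Also $\Sigma X$ is path connected, so constants can be moved to the base point on components that do not contain it. Hence it suffices that the restriction of $g$ to each component of $A$ is freely null-homotopic. So let $A$ be connected and, after a free homotopy, $g$ pointed. Since $fg\simeq *$ and $\pi_1(f)$ is injective, $g$ is trivial on $\pi_1$. Apply (2), in its free form, to $g_1=g$ and $g_2=*$: we get $g\simeq *$. So the conjecture is true. $\blacksquare$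

## 8. A telescope, a product $S^1\times S^{n-1}$, and the limits of the hypotheses

Let $W=S^1\vee S^n$ and $f_u$ be as in Section 1, with $n\ge2$.

**An infinite $A$.** Let $u=2-t$ and let $A$ be the pointed mapping telescope of $S^{n-1}\xrightarrow{2}S^{n-1}\xrightarrow{2}\cdots$. It is an $n$-dimensional connected complex, with $\tilde H_*(A)=\mathbb Z[1/2]$ concentrated in degree $n-1$. Since $\widetilde W\simeq\bigvee_{\mathbb Z}S^n$ is $(n-1)$-connected, Hopf's theorem and universal coefficients give
$$[A,\widetilde W]_*\cong H^n(A;\mathbb Z[t^{\pm1}])=\mathrm{Ext}(\mathbb Z[1/2],\mathbb Z[t^{\pm1}]),$$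
and $\tilde f_u$ acts as multiplication by $2-t$ on the coefficients. Apply $\mathrm{Hom}(\mathbb Z[1/2],-)$ to
$$0\to\mathbb Z[t^{\pm1}]\xrightarrow{\,2-t\,}\mathbb Z[t^{\pm1}]\to\mathbb Z[1/2]\to0 .$$
We have $\mathrm{Hom}(\mathbb Z[1/2],\mathbb Z[t^{\pm1}])=0$, because a free abelian group has no nonzero element divisible by all powers of $2$. So the kernel of multiplication by $2-t$ on the Ext group is $\mathrm{Hom}(\mathbb Z[1/2],\mathbb Z[1/2])=\mathbb Z[1/2]\neq0$. Choose a nonzero element of this kernel, represented by $\tilde g\colon A\to\widetilde W$, and let $g\colon A\to W$ be its projection. Then $f_ug\simeq *$ because $\tilde f_u\tilde g\simeq *$. If $g\simeq *$, then also pointed, and lifting the null-homotopy would give $\tilde g\simeq *$; so $g\not\simeq *$. Thus finiteness of $A$ cannot be dropped.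

**Maps that are nontrivial on $\pi_1$.** Let $u=t^2-t+1$ and $v=(t^6-1)/u\in\mathbb Z[t]$, and let $A=S^1\times S^{n-1}$. Free homotopy classes of maps $A\to W$ are free homotopy classes of loops in $\mathrm{map}(S^{n-1},W)$. Those whose restriction to $\{\mathrm{pt}\}\times S^{n-1}$ is null correspond to conjugacy classes in $\pi_1(\mathrm{map}(S^{n-1},W),\mathrm{const})$.

To compute this group, use the evaluation fibration $\mathrm{map}_*(S^{n-1},W)\to\mathrm{map}(S^{n-1},W)\to W$. It has a section, by constant maps, and its fiber has $\pi_1=\pi_n(W)$ at the constant map. So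
$$\pi_1(\mathrm{map}(S^{n-1},W),\mathrm{const})=\pi_n(W)\rtimes\pi_1(W)=\mathbb Z[t^{\pm1}]\rtimes\langle t\rangle .$$
We check that conjugation by the loop $c_t$ of constant maps along $t$ is multiplication by $t$. An element $a$ of the first factor, as a map $S^1\times S^{n-1}\to W$, is trivial on $S^1\vee S^{n-1}$. It lifts to a map $\tilde a$ to $\widetilde W$ that starts at the base point, and under $\pi_n(W)=H_n(\widetilde W)$ it corresponds to the image of the fundamental class, because $S^1\times S^{n-1}\to S^n$ has degree one. This image is invariant under based homotopy of loops in $\mathrm{map}(S^{n-1},W)$. For $c_ta\,c_t^{-1}$, cut $S^1\times S^{n-1}$ into three slabs. On the outer slabs the lift factors through the projection to an interval, and on the middle slab it is the translate $t\tilde a$. Collapsing the spheres in the outer slabs leaves a sphere $S^n$ with an arc attached, and the fundamental class goes to that of $S^n$. So the image for $c_ta\,c_t^{-1}$ is $t$ times that for $a$. (With the opposite convention for the action we would get $t^{-1}$, which does not change the ideals below.)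

An element $(\beta,t^i)$ is $(\beta,1)(0,t^i)$, and $(0,t^i)$ commutes with $(0,t^6)$. Hence
$$(\beta,t^i)(0,t^6)(\beta,t^i)^{-1}=(\beta,1)(0,t^6)(-\beta,1)=((1-t^6)\beta,\,t^6),$$
and the conjugates of $(0,t^6)$ are exactly these elements.

Let $g_1,g_2\colon A\to W$ correspond to $(0,t^6)$ and $(v,t^6)$. The map $f_u$ acts by $(\beta,t^i)\mapsto(u\beta,t^i)$. So $f_ug_1$ corresponds to $(0,t^6)$, and $f_ug_2$ to $(uv,t^6)=(t^6-1,t^6)$, which is conjugate to $(0,t^6)$ by $\beta=-1$. Therefore $f_ug_1\simeq f_ug_2$. The conjugating element is in $\pi_n(W)=\pi_1(\mathrm{map}_*(S^{n-1},W))$; so during the homotopy the base point of $A$ stays at the base point of $W$, and the homotopy can even be taken pointed. On the other hand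
$$v\notin(1-t^6)\mathbb Z[t^{\pm1}]=uv\,\mathbb Z[t^{\pm1}]:$$
if $v=uvw$, then $uw=1$ in the domain $\mathbb Z[t^{\pm1}]$, whose only units are $\pm t^k$, and $u$ is not one of them. Hence $g_1\not\simeq g_2$, even freely. So $f_*$ has trivial kernel on $[A,\Sigma X]$ by Theorem A(1), but it is not injective there; the condition "trivial on $\pi_1$" in A(2) cannot be dropped.

**The group $\mathbb Z/6$.** The same two polynomials gave the failure of Theorem B for $B=K(\mathbb Z/6,1)$ and $K=L=S^n$ in Section 1. In $\mathbb Z[t^{\pm1}]$ the product $uv=t^6-1$ is nonzero, and $f_u$ is injective on $\pi_n(W)$; in $\mathbb Z[\mathbb Z/6]$ it is zero, and $f$ kills $v\in\pi_n(B\vee S^n)$.
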